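\title{Arbors, preorders and $h$-vectors of simple polytopes}

\begin{abstract}
An arbor is a rooted tree decorated by disjoint finite sets. It determines a lattice polytope, and its $h$-vector counts the lattice points of this polytope by their number of nonzero coordinates. We prove the conjecture that the $h$-vector of every arbor is the $h$-vector of a simple polytope. The construction works for every finite preorder, and for arbors it gives an explicit flag polytope. Conversely, among all relations between finite sets without isolated elements, preorders are the only ones for which this count is palindromic. The main tool is a count of the spanning trees in a dissection of the cone generated by the edges of a bipartite graph.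
\end{abstract}

\section{Introduction}\label{sec:intro}

An \emph{arbor} is a rooted tree $t$ whose vertices are decorated by nonempty, pairwise disjoint finite sets. Let $S$ be the union of the decorations; $n=|S|$ is the \emph{size} of $t$. For a vertex $v$, let $S_v\subseteq S$ be the union of the decorations of $v$ and of all its descendants. For $x\in\mathbb R^S$ and $A\subseteq S$ write $x(A)=\sum_{i\in A}x_i$, and put
\[
Q_t=\{x\in\mathbb R^S:\ x_i\ge 0\ (i\in S),\quad x(S_v)\le |S_v| \text{ for every vertex } v\}.
\]
It is known that $Q_t$ is a simple lattice polytope of dimension $n$; we do not use this. Let $P_t=Q_t\cap\mathbb Z^S$, ordered coordinatewise. The \emph{$h$-vector} of $t$ is the coefficient sequence $(h_0,\dots,h_n)$ of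
\[
h_t(z)=\sum_{p\in P_t}z^{|\operatorname{supp}p|},\qquad \operatorname{supp}p=\{i\in S: p_i\neq 0\}.
\]
Lowering a positive coordinate by $1$ keeps a point in $P_t$, so $h_k$ is the number of elements of the poset $P_t$ that cover exactly $k$ elements.

A $d$-dimensional polytope $\Phi$ is \emph{simple} if every vertex lies in exactly $d$ facets. Its \emph{$h$-polynomial} is $h_\Phi(z)=\sum_{j=0}^d f_j(\Phi)(z-1)^j$, where $f_j(\Phi)$ is the number of $j$-dimensional faces, and its $h$-vector is the coefficient sequence of $h_\Phi$. The following conjecture is posed in \cite{Chapoton}.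

\begin{quote}
\emph{For every arbor $t$ there is a simple polytope $\Phi_t$ whose $h$-vector equals the $h$-vector of $t$.}
\end{quote}

\begin{example}\label{ex:first}
A polygon with $k$ vertices has $h$-polynomial $k+k(z-1)+(z-1)^2=1+(k-2)z+z^2$. If $t$ has root $\{2\}$ and one child $\{1\}$, the conditions are $x_1\le 1$ and $x_1+x_2\le 2$, so $P_t=\{(0,0),(1,0),(0,1),(0,2),(1,1)\}$ and $h=(1,3,1)$, the $h$-vector of a pentagon. If $t$ is a single vertex of size $n$, the only condition is $x(S)\le n$. There are $\binom nk$ supports of size $k$, and $\binom nk$ sequences of $k$ positive integers with sum at most $n$ (take partial sums), so $h_k=\binom nk^2$. For $n=2$ this is $(1,4,1)$, the $h$-vector of a hexagon. Here $Q_t$ is a simplex, with $h$-polynomial $\sum_j\binom{n+1}{j+1}(z-1)^j=1+z+\dots+z^n$, so $Q_t$ itself cannot serve as $\Phi_t$ when $n\ge2$.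
\end{example}

The $h$-vector of a simple $n$-polytope satisfies $h_k=h_{n-k}$. The examples have this symmetry, and every arbor has $h_0=h_n=1$, because $(1,\dots,1)$ is the only point of $P_t$ with full support. So one guesses that the conjecture holds. But the symmetry cannot be read off the definition, and it depends on the exact right-hand sides $|S_v|$: for $n=1$, replacing $x_1\le1$ by $x_1\le 2$ turns $1+z$ into $1+2z$.

The proof uses less than the tree structure, so we work in a wider setting. Let $\mathbb N=\{0,1,2,\dots\}$. A \emph{relation} $N$ between finite sets $S$ and $S'$ is a family of subsets $N(i)\subseteq S'$, $i\in S$. Put $N(A)=\bigcup_{i\in A}N(i)$ and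
\[
P_N=\{p\in\mathbb N^S:\ p(A)\le |N(A)|\ \text{ for all }A\subseteq S\},\qquad h_N(z)=\sum_{p\in P_N}z^{|\operatorname{supp}p|}.
\]
Hall's theorem says that there is an injection $\rho:S\to S'$ with $\rho(i)\in N(i)$ for all $i$ if and only if $|N(A)|\ge|A|$ for all $A\subseteq S$. Applied to $p_i$ copies of each $i$, it shows what $P_N$ measures: $p\in P_N$ if and only if there are pairwise disjoint sets $B_i\subseteq N(i)$ with $|B_i|=p_i$.

A \emph{preorder} $\preceq$ on $S$ is a reflexive and transitive binary relation. It gives the relation $N(i)=\{j:j\preceq i\}$, where $S'$ is a copy of $S$. For an arbor $t$ let $v(i)$ be the vertex whose decoration contains $i$, and put $j\preceq i$ if $v(j)$ is $v(i)$ or a descendant of $v(i)$. This is a preorder with $N(i)=S_{v(i)}$, and $P_N=P_t$ by Lemma~\ref{lem:tree} below, so $h_N=h_t$.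

\begin{theorem}\label{thm:main}
For every preorder on a finite nonempty set $S$ with $n=|S|$ there is a simple $n$-polytope $\Phi$ with $h_\Phi=h_N$. In particular, the conjecture holds for every arbor.
\end{theorem}

By the $g$-theorem (Stanley), arbor $h$-vectors are therefore palindromic and unimodal, and $(h_k-h_{k-1})_{k\le n/2}$ with $h_{-1}=0$ is an M-sequence, that is, it lists the dimensions of the graded pieces of a quotient of a polynomial ring by a homogeneous ideal.

A simple polytope is \emph{flag} if every set of pairwise intersecting facets has a common point. For arbors the polytope can be written down, and it is flag.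

\begin{theorem}\label{thm:flag}
Let $t$ be an arbor of size $n$ with preorder $\preceq$. Let $r:S\to\{1,\dots,n\}$, $i\mapsto r_i$, be a bijection such that $r_i<r_{i'}$ whenever $v(i')$ is a proper ancestor of $v(i)$, and let $0<\delta<\frac1{n(n+1)}$. Then the inequalities
\[
-1-\delta(n+1)r_i\le y_i\le 1\quad(i\in S),\qquad y_i-y_j\le 1+\delta r_ir_j\quad (j\preceq i,\ j\ne i)
\]
define a flag simple $n$-polytope $\Phi\subset\mathbb R^S$ with $h_\Phi=h_t$.
\end{theorem}

Such a bijection $r$ exists: list the elements $i$ by decreasing depth of $v(i)$.

Preorders are exactly the right generality. Say that $N$ has \emph{no isolated elements} if $N(i)\ne\emptyset$ for all $i$ and $N(S)=S'$. Deleting isolated elements does not change $h_N$: if $N(i)=\emptyset$ then $p_i=0$ on $P_N$ and $N(A)=N(A\setminus\{i\})$, and the elements of $S'\setminus N(S)$ do not enter the definition. Call $A\subseteq S$ \emph{closed} if $A=\{i\in S:N(i)\subseteq N(A)\}$.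

\begin{theorem}\label{thm:converse}
Let $N$ be a relation with no isolated elements. The following are equivalent.
\begin{enumerate}
\item[(i)] $h_N$ is the $h$-polynomial of a simple polytope.
\item[(ii)] $h_N$ is palindromic: $h_N(z)=z^dh_N(1/z)$ with $d=\deg h_N$.
\item[(iii)] $|S|=|S'|$, and $|N(A)|=|A|$ for every closed $A\subseteq S$.
\item[(iv)] For some bijection $\rho:S\to S'$, the rule ``$j\preceq i$ if $\rho(j)\in N(i)$'' defines a preorder on $S$.
\end{enumerate}
\end{theorem}

\begin{example}
Let $S=S'=\{1,2,3\}$, $N(1)=\{1\}$, $N(2)=\{1,2\}$, $N(3)=\{2,3\}$, a reflexive relation that is not transitive. The set $\{3\}$ is closed with $|N(\{3\})|=2$. There are $1+2+2$ points with one nonzero coordinate, $1$, $2$ and $3$ points with supports $\{1,2\}$, $\{1,3\}$ and $\{2,3\}$, and one with full support. So $h_N=1+5z+6z^2+z^3$, which is not palindromic.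
\end{example}

For trees, Theorem~\ref{thm:converse} singles out the right-hand sides $|S_v|$.

\begin{corollary}\label{cor:capacities}
Let $t$ be a rooted tree decorated as an arbor, and let $c_v\ge1$ be integers with $c_v>\sum c_{v'}$, the sum over the children $v'$ of $v$. Let $h(z)=\sum_p z^{|\operatorname{supp}p|}$, the sum over all $p\in\mathbb N^S$ with $p(S_v)\le c_v$ for all $v$. Then $h$ is palindromic if and only if $h$ is the $h$-polynomial of a simple polytope, if and only if $c_v=|S_v|$ for all $v$.
\end{corollary}

Section~\ref{sec:pentagon} shows the idea on the pentagon. Section~\ref{sec:cone} proves the counting result, valid for every relation, on which all three theorems rest. Sections~\ref{sec:preorder}, \ref{sec:flag} and~\ref{sec:converse} prove Theorems~\ref{thm:main}, \ref{thm:flag} and~\ref{thm:converse}.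

\section{Trees as relations; polar duality}\label{sec:prelim}

Two vertices of a rooted tree are \emph{comparable} if they are equal or one is a descendant of the other. The next lemma, with $U_v=S_v$, gives $P_N=P_t$ for arbors; the general form serves Corollary~\ref{cor:capacities}.

\begin{lemma}\label{lem:tree}
Let $t$ be a rooted tree decorated as an arbor. Let $U_v$ be finite sets indexed by its vertices, with $U_{v'}\subseteq U_v$ if $v'$ is a descendant of $v$, and $U_v\cap U_{v'}=\emptyset$ if $v,v'$ are incomparable. Put $N(i)=U_{v(i)}$. Then $N(S_v)=U_v$ for all $v$, and $P_N=\{p\in\mathbb N^S: p(S_v)\le|U_v|\text{ for all }v\}$.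
\end{lemma}

\begin{proof}
As $i$ runs through $S_v$, the vertex $v(i)$ runs through $v$ (its decoration is nonempty) and its descendants, so $N(S_v)=U_v$. Hence $p\in P_N$ gives $p(S_v)\le|U_v|$. Conversely, let $p(S_v)\le |U_v|$ for all $v$, and let $A\subseteq S$. Let $v_1,\dots,v_l$ be those vertices in $\{v(i):i\in A\}$ that have no proper ancestor in this set. They are pairwise incomparable, $A\subseteq S_{v_1}\cup\dots\cup S_{v_l}$, and $N(A)=U_{v_1}\sqcup\dots\sqcup U_{v_l}$. So $p(A)\le\sum_k p(S_{v_k})\le\sum_k|U_{v_k}|=|N(A)|$.
\end{proof}

We construct simple polytopes through their duals, and use the following textbook facts. Let $Y\subset\mathbb R^n$ be finite and let $\Psi=\operatorname{conv}Y$ have $0$ in its interior. Identify linear functionals with vectors by the standard inner product.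

\begin{enumerate}
\item[(P1)] Every facet $F$ is $\{y\in\Psi:\psi_F(y)=1\}$ for a unique functional $\psi_F$ with $\psi_F\le1$ on $\Psi$. Moreover $F=\operatorname{conv}(Y\cap F)$, and $Y\cap F$ spans $\mathbb R^n$, since its affine span is a hyperplane not through $0$.
\item[(P2)] Every $y\ne0$ lies in the relative interior of the cone over exactly one nonempty proper face of $\Psi$. In particular, the cones over the facets cover $\mathbb R^n$ and have disjoint interiors.
\item[(P3)] The \emph{polar} $\Phi=\{\psi:\psi\le1\text{ on }Y\}$ is an $n$-polytope. The map $F\mapsto\{\psi\in\Phi:\psi=1\text{ on }F\}$ is an inclusion-reversing bijection from the faces $F\neq\Psi$ (with $\emptyset$, of dimension $-1$) to the nonempty faces of $\Phi$, and it sends dimension $k$ to dimension $n-1-k$. The polytope $\Phi$ is simple if and only if $\Psi$ is \emph{simplicial}, meaning that all its facets are simplices.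
\item[(P4)] (Dehn--Sommerville equations) For a simple $d$-polytope $\Phi$ we have $h_\Phi(z)=z^dh_\Phi(1/z)$. The degree of $h_\Phi$ is $d$, because $f_d(\Phi)=1$.
\end{enumerate}

Let $\Psi$ be simplicial. Its \emph{boundary complex} $\Delta$ consists of the vertex sets $X$ of the faces $F\ne\Psi$, including $X=\emptyset$; every subset of a member of $\Delta$ is in $\Delta$. Put
\[
h_\Delta(z)=\sum_{X\in\Delta}z^{|X|}(1-z)^{n-|X|}.
\]
By (P3), the $j$-faces of $\Phi$ correspond to the $X\in\Delta$ with $|X|=n-j$. Hence, using (P4),
\begin{equation}\label{eq:dual}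
h_\Phi(z)=z^nh_\Phi(1/z)=z^n\sum_{X\in\Delta}\Big(\frac1z-1\Big)^{n-|X|}=h_\Delta(z).
\end{equation}
Facets of $\Phi$ correspond to vertices of $\Psi$, and the facets indexed by a vertex set $X$ have a common point if and only if $X\in\Delta$. So $\Phi$ is flag if and only if $\Delta$ contains every vertex set all of whose $2$-element subsets are in $\Delta$.

\section{The vectors $e_i-e_j$ and the pentagon}\label{sec:pentagon}

Let $\preceq$ be a preorder on $S$. By \eqref{eq:dual} we need a simplicial $n$-polytope with $h_\Delta=h_N$. The coefficient of $z$ in $h_\Delta$ is the number of vertices minus $n$. The coefficient of $z$ in $h_N$ is $\sum_i|N(i)|$, since a point with support $\{i\}$ lies in $P_N$ if and only if its nonzero coordinate is at most $|N(i)|$. So we need $n+\sum_i|N(i)|$ vertices. With $(e_i)_{i\in S}$ the standard basis of $\mathbb R^S$, the set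
\begin{equation}\label{eq:W}
W=\{e_i,\,-e_i: i\in S\}\cup\{e_i-e_j:\ j\preceq i,\ j\ne i\}
\end{equation}
has $2n+\sum_i(|N(i)|-1)$ elements, which is that number.

Take the first arbor of Example~\ref{ex:first}: $S=\{1,2\}$ and $1\preceq2$. Then $\operatorname{conv}W$ is the pentagon in Figure~\ref{fig:pentagon}. For a facet $F$ let $W_F$ be its vertex set, and let $(p_F)_i$ be the number of $w\in W_F$ in which $e_i$ has coefficient $+1$. Each $W_F$ is a basis of $\mathbb Z^2$. We also expand $q=-e_1-e_2$ in this basis.
\[
\begin{array}{c|c|c}
W_F & p_F & \text{coordinates of } q\\ \hline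
e_1,\ e_2 & (1,1) & -1,\ -1\\
e_2,\ e_2-e_1 & (0,2) & -2,\ 1\\
e_2-e_1,\ -e_1 & (0,1) & -1,\ 2\\
-e_1,\ -e_2 & (0,0) & 1,\ 1\\
-e_2,\ e_1 & (1,0) & 1,\ -1
\end{array}
\]
Two things happen: $F\mapsto p_F$ is a bijection onto $P_N$, and the number of negative coordinates of $q$ is $|\operatorname{supp}p_F|$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=2]
\draw[gray] (0,0)--(1,0) (0,0)--(0,1) (0,0)--(-1,1) (0,0)--(-1,0) (0,0)--(0,-1);
\draw[thick] (1,0)--(0,1)--(-1,1)--(-1,0)--(0,-1)--cycle;
\node[right] at (1,0) {$e_1$};
\node[above] at (0,1) {$e_2$};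
\node[above] at (-1,1) {$e_2-e_1$};
\node[left] at (-1,0) {$-e_1$};
\node[below] at (0,-1) {$-e_2$};
\node at (0.3,0.3) {$(1,1)$};
\node at (-0.3,0.72) {$(0,2)$};
\node at (-0.7,0.28) {$(0,1)$};
\node at (-0.3,-0.3) {$(0,0)$};
\node at (0.3,-0.3) {$(1,0)$};
\fill (-1,-1) circle (0.025) node[left] {$q$};
\end{tikzpicture}
\caption{The pentagon $\operatorname{conv}W$ for the arbor with root $\{2\}$ and child $\{1\}$. The sector over each side carries the lattice point of $x_1\le1$, $x_1+x_2\le2$ whose $i$-th coordinate is the number of endpoints of the side with coefficient $+1$ at $e_i$. All five lattice points occur once.}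
\label{fig:pentagon}
\end{figure}

These two facts give $h_\Delta=h_N$ by counting $\mathbb Z^2$ twice. For $y$ in the cone over $F$, let $\|y\|$ be the sum of the coordinates of $y$ in the basis $W_F$. Sorting $y$ by the face given by (P2) yields
\[
\sum_{y\in\mathbb Z^2}z^{\|y\|}=1+5\,\frac z{1-z}+5\Big(\frac z{1-z}\Big)^2=\frac{h_\Delta(z)}{(1-z)^2}.
\]
Alternatively, assign $y$ to the facet $F$ whose cone contains $y+\eta q$ in its interior for all small $\eta>0$. The points assigned to $F$ are those whose coordinates in $W_F$ are nonnegative, and positive where the coordinate of $q$ is negative. So $F$ contributes $z^{|\operatorname{supp}p_F|}/(1-z)^2$, and the sum of the contributions is $h_N(z)/(1-z)^2$.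

In general there are two obstacles. First, $\operatorname{conv}W$ need not be simplicial. For the one-vertex arbor on $\{1,2,3\}$, the functional $y_1+y_3$ is at most $1$ on $W$ and equals $1$ on the four vectors $e_1$, $e_3$, $e_1-e_2$, $e_3-e_2$, which span a quadrilateral facet. We will rescale the vectors slightly to break such facets into simplices. Second, we must prove that $F\mapsto p_F$ is a bijection onto $P_N$, and the inequalities defining $P_N$ are not visible in a collection of cones that fills the whole space. They are visible in a pointed cone of higher dimension that projects onto $\mathbb R^S$, and we construct this cone first.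

\section{The cone of a relation and its spanning trees}\label{sec:cone}

In this section $N$ is an arbitrary relation, $n=|S|$ and $m=|S'|$. Let $G$ be the bipartite graph with left vertices $L=S\sqcup\{*\}$, right vertices $R=S'\sqcup\{0\}$, and edge set
\[
E=\{(i,j)\in L\times R:\ i=*,\ \text{ or } j=0,\ \text{ or } j\in N(i)\}.
\]
For a preorder, the edges $(i,j)$, $(i,0)$ and $(*,j)$ stand for the vectors $e_i-e_j$, $e_i$ and $-e_j$ of \eqref{eq:W}. The graph is connected, since $*$ is adjacent to all of $R$ and $0$ to all of $L$. Writing $N_G$ for neighborhoods in $G$, we have $N_G(A)=N(A)\cup\{0\}$ for $\emptyset\neq A\subseteq S$, and $N_G(A)=R$ if $*\in A$.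

Let $\alpha_i$ $(i\in L)$ and $\beta_j$ $(j\in R)$ be the standard basis of $\mathbb R^L\times\mathbb R^R$, and identify the edge $(i,j)$ with the vector $\alpha_i+\beta_j$. All edges lie in
\[
V=\{(a,b)\in\mathbb R^L\times\mathbb R^R: a(L)=b(R)\},\qquad D:=\dim V=n+m+1 .
\]
Let $C\subset V$ be the cone of nonnegative combinations of edges. Put $\deg(a,b)=a(L)$, so that edges have degree $1$. \emph{Lattice points} are points with integer coordinates, and interiors are taken in $V$. Points of $C$ have nonnegative coordinates, so $C$ has finitely many lattice points of each degree, and we define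
\[
H(z)=\sum_{x\in C\text{ lattice point}}z^{\deg x},\qquad H^\circ(z)=\sum_{x\in\operatorname{int}C\text{ lattice point}}z^{\deg x}.
\]
The inequalities of $C$ have the same shape as those of $P_N$.

\begin{lemma}\label{lem:ineq}
$C=\{(a,b)\in V:\ a\ge0,\ b\ge0,\ a(A)\le b(N_G(A))\text{ for all }A\subseteq L\}$.
\end{lemma}

\begin{proof}
Every edge satisfies the inequalities, hence so does $C$. Conversely, let $(a,b)$ satisfy them. Form a network with arcs from a source to $i\in L$ of capacity $a_i$, from $i$ to $j$ of infinite capacity for $(i,j)\in E$, and from $j\in R$ to a sink of capacity $b_j$. If a cut of finite capacity has $A\subseteq L$ as the set of left vertices on the source side, then $N_G(A)$ is on the source side too, and the capacity is at least $a(L\setminus A)+b(N_G(A))\ge a(L)$. By the max-flow min-cut theorem there is a flow of value $a(L)=b(R)$. It saturates all arcs at the source and at the sink, so its values on the middle arcs express $(a,b)$ as a nonnegative combination of edges.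
\end{proof}

A spanning tree $T$ of $G$ has $|L|+|R|-1=D$ edges. For $g=(i,j)\in T$, the forest $T\setminus g$ has two components, with vertex sets $L_1\sqcup R_1\ni i$ and $L_2\sqcup R_2\ni j$. Define the functional
\begin{equation}\label{eq:coord}
\lambda^T_g(a,b)=a(L_1)-b(R_1).
\end{equation}

\begin{lemma}\label{lem:trees}
The edges of a spanning tree $T$ form a basis of $V$, the coordinates of $x\in V$ in this basis are the $\lambda^T_g(x)$, and $x$ is a lattice point if and only if all its coordinates are integers. Conversely, every linearly independent set of $D$ edges is a spanning tree.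
\end{lemma}

\begin{proof}
We have $\lambda^T_g(g)=1-0=1$. Any other edge of $T$ has both ends in the same component of $T\setminus g$, so $\lambda^T_g$ takes the value $1-1$ or $0-0$ on it. Thus the $D$ edges of $T$ are independent, with dual basis $(\lambda^T_g)$. Edges are lattice points and the $\lambda_g^T$ have integer coefficients, which gives the statement on lattice points. For the converse, a cycle in $G$ has even length and the alternating sum of its edges is $0$. So an independent set of $D$ edges is a forest with $D$ edges on $D+1$ vertices, that is, a spanning tree.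
\end{proof}

Let $C_T$ be the cone generated by $T$. Thus $x\in C_T$ if all $\lambda^T_g(x)\ge0$, and $x\in\operatorname{int}C_T$ if all $\lambda^T_g(x)>0$. A \emph{dissection} of $C$ is a set $\mathcal T$ of spanning trees such that $C=\bigcup_{T\in\mathcal T}C_T$ and the interiors of the $C_T$ are pairwise disjoint. For a spanning tree $T$ put $p_T=(\deg_T(i)-1)_{i\in S}$, where $\deg_T(i)$ is the number of edges of $T$ at $i$.

\begin{proposition}\label{prop:count}
Let $\mathcal T$ be a dissection of $C$. Then $T\mapsto p_T$ is a bijection $\mathcal T\to P_N$, and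
\[
H(z)=\frac{h_N(z)}{(1-z)^D},\qquad H^\circ(z)=\frac{z^Dh_N(1/z)}{(1-z)^D}.
\]
\end{proposition}

For example, let $S=S'=\{1\}$ and $N(1)=\{1\}$. The four edges satisfy $(1,1)+(*,0)=(1,0)+(*,1)$, so $C$ is a cone over a quadrilateral. Cutting along either diagonal gives two trees, one with $\deg_T(1)=1$ and one with $\deg_T(1)=2$, in agreement with $P_N=\{0,1\}$. The formula for $H^\circ$ is the instance for $C$ of Stanley's reciprocity theorem for rational cones; here it comes out of the same argument as the formula for $H$.

\begin{proof}
\emph{Step 1: $p_T\in P_N$ for every spanning tree $T$.} Every vertex has an edge in $T$, so $p_T\ge0$. For $\emptyset\ne A\subseteq S$, the edges of $T$ at $A$ form a forest on $A\sqcup N_G(A)$, so $\sum_{i\in A}\deg_T(i)\le|A|+|N_G(A)|-1$ and $p_T(A)\le|N_G(A)|-1=|N(A)|$. We also record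
\begin{equation}\label{eq:degsum}
\sum_{i\in L}(\deg_T(i)-1)=D-(n+1)=m.
\end{equation}

\emph{Step 2: the bijection.} To find the tree of a given $p\in P_N$, we attach to $p$ a point of $C$ and ask which cone contains it. Extend $p$ to $\hat p\in\mathbb Z^L$ by $\hat p_*=m-p(S)$. Then $\hat p_*\ge m-|N(S)|\ge 0$ and $\hat p(L)=m$. The pair $(\hat p,(1,\dots,1))$ misses $V$ by one unit, since $|R|=m+1$. We spread this unit evenly over $L$: let $x_p=(a,b)$ with $a_i=\hat p_i+\frac1{n+1}$ for $i\in L$ and $b_j=1$ for $j\in R$. Then $x_p\in V$. For $\emptyset\neq A\subseteq S$ we have $a(A)\le p(A)+1\le|N(A)|+1=b(N_G(A))$, and for $*\in A$ we have $a(A)\le a(L)=b(R)$. So $x_p\in C$ by Lemma~\ref{lem:ineq}. For a spanning tree $T$ and $g=(i,j)\in T$,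
\begin{equation}\label{eq:test}
\lambda^T_g(x_p)=\hat p(L_1)-|R_1|+\frac{|L_1|}{n+1}.
\end{equation}

\emph{If $x_p\in C_T$, then $p_T=p$.} Let $g=(i,j)\in T$. If $L_1\ne L$, the fraction in \eqref{eq:test} is less than $1$, so the integer $\hat p(L_1)-|R_1|$ exceeds $-1$ and $\hat p(L_1)\ge|R_1|$. If $L_1=L$, then $\hat p(L_1)=m\ge|R_1|$ because $j\notin R_1$. In both cases
\[
\hat p(L_2)=m-\hat p(L_1)\le m-|R_1|=|R_2|-1 .
\]
Fix $i\in L$ and let $k=\deg_T(i)$. Deleting the vertex $i$ from $T$ leaves components $K_1,\dots,K_k$, which are the components $L_2\sqcup R_2$ for the $k$ edges at $i$. They partition $(L\setminus\{i\})\sqcup R$, so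
\[
m-\hat p_i=\sum_{l=1}^k\hat p(L\cap K_l)\le\sum_{l=1}^k(|R\cap K_l|-1)=m+1-k .
\]
Thus $\hat p_i\ge\deg_T(i)-1$ for all $i\in L$. Both sides sum to $m$ by \eqref{eq:degsum}, so equality holds for every $i$.

\emph{If $p_T=p$, then $x_p\in\operatorname{int}C_T$.} By \eqref{eq:degsum}, $\hat p_i=\deg_T(i)-1$ holds for $i=*$ as well. For $g\in T$, the edges of $T$ with left end in $L_1$ are $g$ and the $|L_1|+|R_1|-1$ edges of the first component. Hence $\hat p(L_1)=|L_1|+|R_1|-|L_1|=|R_1|$, and \eqref{eq:test} gives $\lambda_g^T(x_p)=|L_1|/(n+1)>0$.

Since the cones $C_T$ cover $C\ni x_p$, the first claim gives surjectivity. Since their interiors are disjoint, the second claim gives injectivity.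

\emph{Step 3: a reference point.} As in the pentagon, we want a point $q$ with exactly $|\operatorname{supp}p_T|$ negative coordinates in the basis $T$. We put almost all of its left weight on $*$, so that the sign of $\lambda^T_g(q)$ is governed by the component that contains $*$. Let $\varepsilon=\frac1{(n+1)(m+1)}$, so $n\varepsilon<\frac1{m+1}$, and let
\[
q=\varepsilon\sum_{i\in S}(i,0)+\Big(\frac1{m+1}-n\varepsilon\Big)(*,0)+\frac1{m+1}\sum_{j\in S'}(*,j)\ \in C .
\]
Its coordinates are $a_i=\varepsilon$ $(i\in S)$, $a_*=1-n\varepsilon$ and $b_j=\frac1{m+1}$ $(j\in R)$. Let $T$ be a spanning tree and $g=(i,j)\in T$.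
\begin{itemize}
\item If $*\in L_1$, then $\lambda_g^T(q)=1-\varepsilon|L_2|-\frac{|R_1|}{m+1}=\frac{|R_2|}{m+1}-\varepsilon|L_2|>0$, because $j\in R_2$ and $|L_2|\le n$.
\item If $*\notin L_1$, then $\lambda_g^T(q)=\varepsilon|L_1|-\frac{|R_1|}{m+1}$ with $1\le|L_1|\le n$. This is negative if $R_1\ne\emptyset$ and positive if $R_1=\emptyset$.
\end{itemize}
The second case occurs exactly when $i\in S$ and $g$ is the first edge on the path in $T$ from $i$ to $*$. Each $i\in S$ has one such edge, and for it $R_1\neq\emptyset$ if and only if $i$ has a second edge in $T$. Therefore no $\lambda^T_g(q)$ vanishes, and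
\begin{equation}\label{eq:signs}
|\{g\in T:\lambda^T_g(q)<0\}|=|\{i\in S:\deg_T(i)\ge2\}|=|\operatorname{supp}p_T| .
\end{equation}
The point $q$ lies in some $C_T$ with $T\in\mathcal T$ and its coordinates are nonzero, so $q\in\operatorname{int}C_T\subseteq\operatorname{int}C$.

\emph{Step 4: half-open cones.} Let $x\in C$. The finitely many functions $\eta\mapsto\lambda_g^T(x+\eta q)$ are affine with nonzero slope, so they are nonzero and of constant sign on some interval $(0,\eta_0)$. For such $\eta$ the point $x+\eta q\in C$ lies in some $C_T$, hence in $\operatorname{int}C_T$, and it stays there for all $\eta\in(0,\eta_0)$. So there is exactly one $T\in\mathcal T$ with $x+\eta q\in\operatorname{int}C_T$ for all small $\eta>0$. This condition on $x$ says that $\lambda^T_g(x)\ge0$ where $\lambda^T_g(q)>0$, and $\lambda^T_g(x)>0$ where $\lambda^T_g(q)<0$. It defines a subset $C_T^+\subseteq C_T$, and $C$ is the disjoint union of the $C_T^+$. By Lemma~\ref{lem:trees}, the lattice points of $C_T^+$ are the integer combinations of the edges of $T$ with coefficients at least $0$ or at least $1$, according to the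 sign of $\lambda^T_g(q)$. By \eqref{eq:signs}, $C_T^+$ contributes $z^{|\operatorname{supp}p_T|}/(1-z)^D$ to $H$. Summing over $\mathcal T$ and using Step 2 gives the formula for $H$.

Now let $x\in\operatorname{int}C$. Then $x-\eta q\in C$ for small $\eta>0$, and the same argument gives exactly one $T\in\mathcal T$ with $x-\eta q\in\operatorname{int}C_T$ for all small $\eta>0$. This condition says that $\lambda^T_g(x)>0$ where $\lambda^T_g(q)>0$, and $\lambda^T_g(x)\ge0$ where $\lambda^T_g(q)<0$; call the resulting set $C_T^-$. Conversely, $x\in C_T^-$ gives $x=(x-\eta q)+\eta q\in C+\operatorname{int}C\subseteq\operatorname{int}C$. So $\operatorname{int}C$ is the disjoint union of the $C^-_T$, and $C_T^-$ contributes $z^{D-|\operatorname{supp}p_T|}/(1-z)^D$ to $H^\circ$.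
\end{proof}

\section{The polytope of a preorder}\label{sec:preorder}

Let $\preceq$ be a preorder on $S\neq\emptyset$, so $m=n$ and $D=2n+1$. We write $j$ also for the copy of $j$ in $S'$. By reflexivity, $G$ contains the \emph{diagonal edges} $\sigma_i=(i,i)$ for $i\in S$; we also call $\sigma_*=(*,0)$ diagonal. The plan is to compute $H$ a second time, from a dissection in which every tree contains all diagonal edges. Factoring out these edges is the linear map
\[
\pi:V\to\mathbb R^S,\qquad \pi(a,b)=(a_i-b_i)_{i\in S}.
\]
If $a_i=b_i$ for all $i\in S$ and $(a,b)\in V$, then $a_*=b_0$, so the $n+1$ diagonal edges are a basis of $\ker\pi$. With the convention $e_*=e_0=0$, the edge $(i,j)$ maps to $e_i-e_j$. So $\pi$ maps the nondiagonal edges bijectively onto the set $W$ of \eqref{eq:W}, and $\pi(E)=W\cup\{0\}$. For $w\in W$ let $\tilde w$ be the nondiagonal edge with $\pi(\tilde w)=w$. Transitivity enters only through the following lemma.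

\begin{lemma}\label{lem:trans}
Let $i\in S$, and let $(i,j)$ and $(k,i)$ be edges of $G$. Then $(k,j)$ is an edge and $(i,j)+(k,i)=\sigma_i+(k,j)$. In particular $(e_i-e_j)+(e_k-e_i)\in W\cup\{0\}$.
\end{lemma}

\begin{proof}
If $k=*$ or $j=0$, then $(k,j)\in E$ by definition. Otherwise $j\preceq i\preceq k$, so $j\preceq k$. Both sides of the identity equal $\alpha_i+\alpha_k+\beta_i+\beta_j$; now apply $\pi$.
\end{proof}

For $u=(u_w)_{w\in W}$ with all $u_w>0$, let $\Psi_u=\operatorname{conv}\{w/u_w:w\in W\}$. It has $0$ in its interior because $\pm e_i\in W$. No element of $W$ is a positive multiple of another, so the points $w/u_w$ are distinct. For a facet $F$ let $W_F=\{w:w/u_w\in F\}$. By (P1), $W_F$ spans $\mathbb R^S$, and $\psi_F(w)\le u_w$ for all $w\in W$, with equality if and only if $w\in W_F$. Call $u$ \emph{admissible} if for every facet $F$ of $\Psi_u$: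
\begin{enumerate}
\item[(A1)] $W_F$ is a basis of $\mathbb R^S$;
\item[(A2)] there is a linear functional $\varphi$ with $\varphi\le1$ on $W$ and $\varphi=1$ on $W_F$.
\end{enumerate}
By (A1), $\Psi_u$ is simplicial, and we regard its boundary complex $\Delta$ as the family of all subsets of the sets $W_F$. Condition (A2) says that $W_F$ lies in a proper face of $\operatorname{conv}W$. It cannot be dropped. In the pentagon example take $u=3$ on $e_2-e_1$ and $u=1$ elsewhere. Then $\Psi_u$ is the square with vertices $\pm e_1,\pm e_2$ and $h_\Delta=1+2z+z^2\ne h_N$; (A1) holds, and (A2) fails for $W_F=\{e_2,-e_1\}$.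

\begin{lemma}\label{lem:generic}
Admissible weights exist.
\end{lemma}

\begin{proof}
Each spanning subset $\{w_0,\dots,w_n\}\subseteq W$ of size $n+1$ has a nontrivial linear relation $\sum_k\gamma_kw_k=0$, unique up to scaling, and this defines the hyperplane $\sum_k\gamma_ku_{w_k}=0$ in $\mathbb R^W$. Choose a sequence $u^{(l)}\to(1,\dots,1)$ with $0<u_w^{(l)}\le2$ that avoids these finitely many hyperplanes.

Each $u=u^{(l)}$ satisfies (A1). Indeed, if $|W_F|>n$, then $W_F$ contains a spanning subset of size $n+1$, and applying $\psi_F$ to its relation gives $\sum_k\gamma_ku_{w_k}=0$, which was excluded.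

Suppose that (A2) fails for infinitely many $l$, at facets $F_l$ of $\Psi_{u^{(l)}}$. Since $W$ is finite, we may pass to a subsequence on which $W_{F_l}$ is a fixed set $B$. From $\psi_{F_l}(\pm e_i)\le2$ we get $|\psi_{F_l}(e_i)|\le2$, so a further subsequence of $(\psi_{F_l})$ converges to some $\varphi$. In the limit, $\varphi\le1$ on $W$ and $\varphi=1$ on $B$. So (A2) holds for $F_l$, a contradiction. Hence $u^{(l)}$ is admissible for large $l$.
\end{proof}

\begin{proposition}\label{prop:admissible}
If $u$ is admissible and $\Delta$ is the boundary complex of $\Psi_u$, then $h_\Delta=h_N$.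
\end{proposition}

\begin{proof}
For a facet $F$ let $T_F$ consist of the edges $\tilde w$ $(w\in W_F)$ and the $n+1$ diagonal edges. In a linear relation among these $D$ edges, applying $\pi$ and (A1) shows that the coefficients of the $\tilde w$ vanish, and then the others vanish too. So $T_F$ is a spanning tree by Lemma~\ref{lem:trees}. We show that the $T_F$ form a dissection of $C$.

\emph{Disjoint interiors.} If $x\in\operatorname{int}C_{T_F}$, then $\pi(x)$ is a positive combination of $W_F$, so it is interior to the cone over $F$. By (P2) this determines $F$.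

\emph{Covering.} Let $x=(a,b)\in C$. By (P2) there is a facet $F$ with $\pi(x)=\sum_{w\in W_F}\lambda_ww$ and $\lambda\ge0$. Then $x-\sum\lambda_w\tilde w\in\ker\pi$, so
\begin{equation}\label{eq:lift}
x=\sum_{w\in W_F}\lambda_w\tilde w+\sum_{i\in S}\mu_i\sigma_i+\mu_*\sigma_*
\end{equation}
with real $\mu_i,\mu_*$. We must show that these are nonnegative. Let $\varphi$ be as in (A2).

First, $\mu_i=\min(a_i,b_i)\ge0$ for $i\in S$. If $W_F$ contained both some $w=e_i-e_j$ and some $w'=e_k-e_i$, then $\varphi(w+w')=2$, while $w+w'\in W\cup\{0\}$ by Lemma~\ref{lem:trans} gives $\varphi(w+w')\le1$. So the edges $\tilde w$ $(w\in W_F)$ avoid the left vertex $i$ or the right vertex $i$. By \eqref{eq:lift}, $a_i-\mu_i$ is the sum of the $\lambda_w$ with $\tilde w$ at the left vertex $i$, and $b_i-\mu_i$ is the sum of the $\lambda_w$ with $\tilde w$ at the right vertex $i$. Both are nonnegative and one is an empty sum.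

For $\mu_*$ this argument is not available, since $W_F$ may contain both $e_i$ and $-e_j$. Instead we compare \eqref{eq:lift} with a nonnegative expression of $x$. The expressions $x=\sum_{g\in E}\kappa_gg$ with $\kappa\ge0$ form a nonempty compact set, because $\sum_g\kappa_g=\deg x$. Choose one that maximizes $\sum_{i\in S}\kappa_{\sigma_i}$. Suppose that for some $i\in S$ there are nondiagonal edges $(i,j)$ and $(k,i)$ with $\kappa\geq\eta>0$ on both. By Lemma~\ref{lem:trans} we can lower $\kappa$ by $\eta$ on these two edges and raise it by $\eta$ on $\sigma_i$ and on $(k,j)$, which contradicts maximality. So the nondiagonal edges with $\kappa>0$ avoid the left vertex $i$ or the right vertex $i$, and, as for $\mu_i$, we get $\kappa_{\sigma_i}=\min(a_i,b_i)=\mu_i$. Let $E'$ be the set of nondiagonal edges. By (A2),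
\[
\sum_{w\in W_F}\lambda_w=\varphi(\pi(x))=\sum_{g\in E'}\kappa_g\,\varphi(\pi(g))\le\sum_{g\in E'}\kappa_g=\deg x-\sum_{i\in S}\mu_i-\kappa_{\sigma_*}.
\]
Taking degrees in \eqref{eq:lift} gives $\mu_*=\deg x-\sum_i\mu_i-\sum_w\lambda_w\ge\kappa_{\sigma_*}\ge0$. So $x\in C_{T_F}$.

\emph{Two computations of $H$.} Proposition~\ref{prop:count} gives $H(z)=h_N(z)/(1-z)^{2n+1}$. On the other hand, dropping the zero terms in \eqref{eq:lift} writes each $x\in C$ as
\[
x=\sum_{w\in X}\lambda_w\tilde w+\sum_{i\in L}\mu_i\sigma_i,\qquad X\in\Delta,\quad \lambda_w>0,\quad \mu_i\ge0,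
\]
and every such sum lies in $C$. The expression is unique: $X$ is determined by $\pi(x)$ through (P2) (with $X=\emptyset$ for $\pi(x)=0$), and the coefficients are coordinates in the basis $T_F$ for any $F$ with $X\subseteq W_F$. By Lemma~\ref{lem:trees}, $x$ is a lattice point if and only if all coefficients are integers. Hence
\[
H(z)=\frac1{(1-z)^{n+1}}\sum_{X\in\Delta}\Big(\frac z{1-z}\Big)^{|X|}=\frac{h_\Delta(z)}{(1-z)^{2n+1}},
\]
and $h_\Delta=h_N$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Take an admissible $u$ by Lemma~\ref{lem:generic}, and let $\Phi$ be the polar of $\Psi_u$. It is a simple $n$-polytope by (P3), and $h_\Phi=h_\Delta=h_N$ by \eqref{eq:dual} and Proposition~\ref{prop:admissible}. For an arbor, $h_N=h_t$ by Lemma~\ref{lem:tree}.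
\end{proof}

\begin{remark}
The edges of $T_F$ at the left vertex $i\in S$ are $\sigma_i$ and the $\tilde w$ for those $w\in W_F$ with coefficient $+1$ at $e_i$. So $p_{T_F}$ is the point $p_F$ of Section~\ref{sec:pentagon}, and $F\mapsto p_F$ is a bijection from the facets of $\Psi_u$ onto $P_N$ for every admissible $u$.
\end{remark}

\section{A flag polytope for arbors}\label{sec:flag}

Generic weights give no control over the faces of $\Psi_u$. For flagness we need weights for which membership in $\Delta$ can be decided on pairs. Let $\preceq$ come from an arbor, and let $r$ and $\delta$ be as in Theorem~\ref{thm:flag}. Put $r_*=n+1$, $s_j=r_j$ for $j\in S$, and $s_0=0$. Order $L$ by $r$ and $R$ by $s$, so that $*$ is the largest left vertex and $0$ the smallest right vertex. We name $w=e_i-e_j\in W$ by its edge $(i,j)$ and put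
\[
u_w=1+\delta r_is_j .
\]
Since $0\le r_is_j\le n(n+1)$, we have $1\le u_w<2$. The polar of $\Psi_u$ is given by $\langle y,w\rangle\le u_w$ $(w\in W)$; for $w=e_i$, $-e_i$ and $e_i-e_j$ these are the inequalities of Theorem~\ref{thm:flag}.

An \emph{expression} of $y\in\mathbb R^S$ is a vector $\lambda\ge0$ in $\mathbb R^W$ with $y=\sum\lambda_ww$. Its \emph{cost} is $\sum\lambda_wu_w$, and it is \emph{optimal} if no expression of $y$ has smaller cost. Expressions exist because $\pm e_i\in W$, and optimal ones exist because the expressions of bounded cost form a compact set. The link with faces is this: if $F$ is a facet and $\lambda$ is supported on $W_F$, then $\lambda$ has cost $\psi_F(y)$, while any expression $\lambda'$ of $y$ has cost at least $\sum\lambda'_w\psi_F(w)=\psi_F(y)$. So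
\begin{equation}\label{eq:facetopt}
\text{every expression supported on some } W_F \text{ is optimal.}
\end{equation}
The product $r_is_j$ is chosen so that exchanging the right ends of two edges changes the cost in a known direction. Call $w=(i,j)$ and $w'=(i',j')$ in $W$ \emph{incompatible} if, after possibly exchanging $w$ and $w'$,
\begin{enumerate}
\item[(a)] $i=j'\in S$, that is, $e_i$ has coefficient $+1$ in $w$ and $-1$ in $w'$; or
\item[(b)] $i<i'$, $j<j'$ and $j'\preceq i$ (the first two conditions force $i,j'\in S$).
\end{enumerate}
A subset of $W$ is \emph{compatible} if it contains no incompatible pair. In the pentagon, the incompatible pairs are the five diagonals: $\{e_2,-e_1\}$ by (b) and the other four by (a). In the quadrilateral of Section~\ref{sec:pentagon}, with $r_i=i$, the diagonal $\{e_1,e_3-e_2\}$ is incompatible by (b) and the diagonal $\{e_1-e_2,e_3\}$ is compatible.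

\begin{lemma}\label{lem:exchange}
If $w,w'$ are incompatible, then $w+w'$ has an expression of cost less than $u_w+u_{w'}$. Hence every optimal expression has compatible support.
\end{lemma}

\begin{proof}
In case (a), $w+w'\in W\cup\{0\}$ by Lemma~\ref{lem:trans}, so it has an expression of cost less than $2\le u_w+u_{w'}$.

Now assume (b), and assume that (a) holds in neither order, so that $i\neq j'$, and $i'\ne j$ if $i',j\in S$. We have $w+w'=(e_i-e_{j'})+(e_{i'}-e_j)$. Here $(i,j')$ is a nondiagonal edge, since $j'\preceq i$ and $j'\neq i$. If $(i',j)=(*,0)$, then $w+w'=e_i-e_{j'}\in W$ has cost less than $2$. Otherwise we claim that $(i',j)$ is a nondiagonal edge. This holds by definition of $G$ if $i'=*$ or $j=0$. If $i',j\in S$, then $j'\preceq i$ and $j'\preceq i'$, so $v(i)$ and $v(i')$ both lie on the path from $v(j')$ to the root and are comparable. As $r_i<r_{i'}$, the vertex $v(i)$ is not a proper ancestor of $v(i')$. Hence $i\preceq i'$, so $j\preceq i\preceq i'$, and $j\ne i'$. This proves the claim. The exchange lowers the cost by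
\[
\delta\,(r_is_j+r_{i'}s_{j'}-r_is_{j'}-r_{i'}s_j)=\delta\,(r_{i'}-r_i)(s_{j'}-s_j)>0 .
\]
Finally, if $\lambda_w,\lambda_{w'}\ge\eta>0$ for an incompatible pair, replacing $\eta w+\eta w'$ by $\eta$ times the cheaper expression lowers the cost of $\lambda$.
\end{proof}

This is the only place where the tree is used: two elements above a common element $j'$ are comparable. For the preorder on $\{1,2,3,4\}$ whose only strict relations are $1\preceq3$, $2\preceq3$ and $2\preceq4$, with $r_i=i$, the pair $(3,1),(4,2)$ satisfies (b), but $e_4-e_1\notin W$ and the exchange is not available.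

\begin{lemma}\label{lem:unique}
Every $y\in\mathbb R^S$ has at most one expression with compatible support.
\end{lemma}

\begin{proof}
Let $\lambda$ be such an expression, viewed as a matrix $(\lambda_{ij})_{i\in L,\,j\in R}$ with zeros outside the nondiagonal edges. For $k\in S$, the sum of row $k$ minus the sum of column $k$ is $y_k$, and one of the two sums vanishes since (a) does not occur. So row $k$ has sum $y_k^+=\max(y_k,0)$ and column $k$ has sum $y_k^-=\max(-y_k,0)$. We show that the rows are filled greedily: for $i,j'\in S$ with $j'\preceq i$ and $j'\ne i$,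
\begin{equation}\label{eq:greedy}
\lambda_{ij'}=\min\Big(y_i^+-\sum_{j>j'}\lambda_{ij},\ \ y_{j'}^--\sum_{i''<i}\lambda_{i''j'}\Big).
\end{equation}
The two terms exceed $\lambda_{ij'}$ by $\sum_{j<j'}\lambda_{ij}\geq0$ and $\sum_{i'>i}\lambda_{i'j'}\geq0$. If both sums were positive, the support would contain $(i,j)$ and $(i',j')$ with $i<i'$, $j<j'$ and $j'\preceq i$, an incompatible pair by (b). So one sum vanishes and \eqref{eq:greedy} holds. Go through the rows $i\in S$ in increasing order and, within a row, through the columns $j'\in S$ in decreasing order. The right side of \eqref{eq:greedy} involves only earlier entries, so $y$ determines all $\lambda_{ij}$ with $i,j\in S$. The row sums then determine the $\lambda_{i0}$ and the column sums the $\lambda_{*j}$.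
\end{proof}

By the two lemmas, every $y$ has exactly one optimal expression, and an expression is optimal if and only if its support is compatible.

\begin{proof}[Proof of Theorem~\ref{thm:flag}]
Let $F$ be a facet of $\Psi_u$. By \eqref{eq:facetopt} the expression $\sum_{w\in W_F}w$ is optimal, so $W_F$ is compatible. If $\sum_{w\in W_F}\gamma_ww=0$ were a nontrivial relation, then $\sum_{w\in W_F}(1+\eta\gamma_w)w$ for small $\eta>0$ would be a second optimal expression of the same vector. So $W_F$ is independent. It spans by (P1), and (A1) holds.

Conversely, let $X\subseteq W$ be compatible and $y=\sum_{w\in X}w$. By (P2), $y$ has an expression supported on some $W_F$, which is compatible. Lemma~\ref{lem:unique} identifies the two expressions, so $X\subseteq W_F$. Hence $\Delta$ is the family of all compatible subsets of $W$. Compatibility is a condition on pairs, so the polar $\Phi$ of $\Psi_u$ is flag by the last sentence of Section~\ref{sec:prelim}.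

For (A2), note that compatibility does not depend on $\delta$. So a set $B=W_F$ is also the vertex set of a facet for the weights $u^{(\delta')}$ built from any $\delta'\in(0,\delta]$. The functional $\psi_{\delta'}$ of that facet satisfies $\psi_{\delta'}\le u^{(\delta')}$ on $W$, and it is determined by its values $1+\delta'r_is_j$ on the basis $B$. As $\delta'\to0$ it converges to the functional $\varphi$ with $\varphi=1$ on $B$, and $\varphi\le1$ on $W$.

Thus $u$ is admissible, $\Phi$ is a simple $n$-polytope by (P3), and $h_\Phi=h_\Delta=h_N=h_t$ by \eqref{eq:dual}, Proposition~\ref{prop:admissible} and Lemma~\ref{lem:tree}.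
\end{proof}

\section{Palindromic relations are preorders}\label{sec:converse}

\begin{proof}[Proof of Theorem~\ref{thm:converse}]
\emph{(iv)$\Rightarrow$(i).} Identify $S'$ with $S$ by $\rho$ and apply Theorem~\ref{thm:main}. If $S=\emptyset$, then $h_N=1$ is the $h$-polynomial of a point.

\emph{(i)$\Rightarrow$(ii).} This is (P4).

\emph{(ii)$\Rightarrow$(iii).} We use the notation of Section~\ref{sec:cone}. The idea is that symmetry of $h_N$ makes the interior lattice points of $C$ a translate of all lattice points of $C$ by a single point $\omega$, and that evaluating the inequalities of $C$ at $\omega$ produces the numbers $|N(A)|-|A|$.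

A dissection of $C$ exists. Indeed, $C$ is the cone over the polytope $\operatorname{conv}E\subset\{\deg=1\}$, which has dimension $D-1$ because $G$ has a spanning tree. The convex hull of a finite set of points has a triangulation whose vertices are among these points. The vertex set of each maximal simplex is a linearly independent set of $D$ edges, hence a spanning tree by Lemma~\ref{lem:trees}. So Proposition~\ref{prop:count} applies, and (ii) gives
\begin{equation}\label{eq:shift}
H^\circ(z)=z^{k}H(z),\qquad k=D-d .
\end{equation}

For $A\subseteq S$ put $\ell_A(a,b)=b_0+b(N(A))-a(A)$. We restate Lemma~\ref{lem:ineq}: $C$ is defined in $V$ by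
\[
a_i\ge0\ (i\in S),\qquad b_j\ge0\ (j\in S'),\qquad \ell_A\ge0\ (A\subseteq S).
\]
Indeed, $\ell_\emptyset=b_0$; on $V$ we have $\ell_S=b(R)-a(S)=a_*$ because $N(S)=S'$; for $\emptyset\ne A\subseteq S$ the inequality $\ell_A\ge0$ is $a(A)\le b(N_G(A))$; and the inequalities with $*\in A$ follow from $a\ge0$. None of these functionals vanishes on $V$: evaluate $a_i$ at $(i,0)$, $b_j$ at $(*,j)$, and $\ell_A$ at $(*,0)$, where $\ell_A=1$. Hence $\operatorname{int}C$ is the set where all of them are positive, and a lattice point of $V$ is interior if and only if all of them are at least $1$.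

Since $H$ has constant term $1$, \eqref{eq:shift} shows that there is exactly one interior lattice point $\omega=(a,b)$ of degree $k$. If $a_i\ge2$ for some $i\in S$, then $\omega-\alpha_i+\alpha_*$ is another one, since this move does not decrease any $\ell_A$. If $b_j\ge2$ for some $j\in S'$, then $\omega-\beta_j+\beta_0$ is another one, since this move changes $\ell_A$ by $0$ or $1$ according to whether $j\in N(A)$ or not. So $a_i=b_j=1$ for all $i\in S$ and $j\in S'$. Then $b_0=k-m$ and
\begin{equation}\label{eq:omega}
\ell_A(\omega)=k-m+|N(A)|-|A| .
\end{equation}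
The map $x\mapsto x+\omega$ injects the lattice points of $C$ of degree $l$ into the interior lattice points of degree $l+k$. By \eqref{eq:shift} these finite sets have the same size, and there are no interior lattice points of degree less than $k$. So $y-\omega\in C$, and hence $1\le\ell_A(\omega)\le\ell_A(y)$, for every interior lattice point $y$.

Let $A$ be closed. We find an interior lattice point $y$ with $\ell_A(y)=1$. Let $E_A$ be the set of edges on which $\ell_A$ vanishes. If $i\in A$, every edge $(i,j)$ has $j\in N(A)\cup\{0\}$, so $\ell_A(i,j)=1-1=0$. If $i\in L\setminus A$, then $(i,j)\in E_A$ if and only if $j\notin N(A)\cup\{0\}$. Put $y=(*,0)+\sum_{g\in E_A}g$, so $\ell_A(y)=1$. This point is interior: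
\begin{itemize}
\item For $i\in A$ the edge $(i,0)$ is in $E_A$. For $i\in S\setminus A$ there is $j\in N(i)\setminus N(A)$ because $A$ is closed, and $(i,j)\in E_A$. So the coordinates of $y$ at all $i\in S$ are at least $1$.
\item For $j\in N(A)$ there is $i\in A$ with $j\in N(i)$, and $(i,j)\in E_A$. For $j\in S'\setminus N(A)$ the edge $(*,j)$ is in $E_A$. So the coordinates of $y$ at all $j\in S'$ are at least $1$.
\item For $B\subseteq S$ we have $\ell_B(*,0)=1$ and $\ell_B\ge0$ on edges, so $\ell_B(y)\ge1$.
\end{itemize}
Therefore $\ell_A(\omega)=1$ for every closed $A$. The set $\emptyset$ is closed because all $N(i)$ are nonempty, and \eqref{eq:omega} gives $k-m=1$. So $|N(A)|=|A|$ for every closed $A$. The set $S$ is closed with $N(S)=S'$, so $|S'|=|S|$.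

\emph{(iii)$\Rightarrow$(iv).} For $A\subseteq S$ let $\bar A=\{i:N(i)\subseteq N(A)\}$. Then $A\subseteq\bar A$ and $N(\bar A)=N(A)$, so $\bar A$ is closed, and $|N(A)|=|\bar A|\ge|A|$. By Hall's theorem there is an injection $\rho:S\to S'$ with $\rho(i)\in N(i)$, and it is bijective since $|S|=|S'|$. For closed $A$ we have $\rho(A)\subseteq N(A)$ and $|A|=|N(A)|$, so $N(A)=\rho(A)$. Define $j\preceq i$ by $\rho(j)\in N(i)$; this is reflexive. Let $l\preceq j\preceq i$ and $A=\overline{\{i\}}$. Then $\rho(j)\in N(i)=N(A)=\rho(A)$, so $j\in A$, which means $N(j)\subseteq N(i)$. Hence $\rho(l)\in N(j)\subseteq N(i)$ and $l\preceq i$.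
\end{proof}

The absence of isolated elements is needed for (iii): for $S=\{1\}$ and $S'=\emptyset$ we have $h_N=1$ but $|S|\ne|S'|$.

\begin{proof}[Proof of Corollary~\ref{cor:capacities}]
Working up from the leaves, choose sets $U_v$ with $|U_v|=c_v$: let $U_v$ be the disjoint union of the sets $U_{v'}$ over the children $v'$ of $v$ and of $c_v-\sum c_{v'}\ge1$ new elements. Incomparable vertices receive disjoint nonempty sets, and $U_{v'}\subsetneq U_v$ if $v'$ is a proper descendant of $v$. Let $S'=U_{\mathrm{root}}$ and $N(i)=U_{v(i)}$. By Lemma~\ref{lem:tree}, $N(S_v)=U_v$ and $h=h_N$; in particular $N(S)=S'$, so $N$ has no isolated elements. Each $S_v$ is closed: if $i\in S_v$ then $N(i)\subseteq N(S_v)$, and if $i\notin S_v$ then $v(i)$ is incomparable to $v$ or a proper ancestor of $v$, so that $U_{v(i)}\not\subseteq U_v$.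

If $h$ is palindromic, Theorem~\ref{thm:converse}(iii) gives $c_v=|N(S_v)|=|S_v|$ for all $v$. If $c_v=|S_v|$ for all $v$, then $h=h_t$ is the $h$-polynomial of a simple polytope by Theorem~\ref{thm:main}. If $h$ is the $h$-polynomial of a simple polytope, it is palindromic by (P4).
\end{proof}

The strict inequality $c_v>\sum c_{v'}$ is what makes $S_v$ closed, and it cannot be weakened to $\geq$. For the tree with root $\{2\}$ and child $\{1\}$, take $c_v=2$ at both vertices. The condition at the child is then redundant, and $h=1+4z+z^2$ is palindromic although $c_v\ne|S_v|$ at the child.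

\begin{thebibliography}{1}
\bibitem{Chapoton}
Fr\'ed\'eric Chapoton, \emph{On posets and polytopes attached to arbors}, arXiv:2503.04247 (2025).
\end{thebibliography}
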